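# Regular polynomial endomorphisms with minimal critical escape: properness over the moduli space at infinity

Throughout we work over $\mathbb C$, $N\ge 1$ and $d\ge 2$ are fixed integers, and a map is *proper* if preimages of compact sets are compact.

## 1. One variable: little critical escape forces small coefficients

Let $f$ be a polynomial of degree $d$ in one variable. Its Green function
$$G_f(z)=\lim_{k\to\infty}d^{-k}\log^+|f^k(z)|$$
measures the rate at which the orbit of $z$ escapes. It is continuous, it is $\ge0$, it satisfies $G_f\circ f=d\,G_f$, and it vanishes on bounded orbits. Put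
$$\Lambda(f)=\sum_{f'(c)=0}G_f(c)\qquad\text{(critical points with multiplicity).}$$
This is invariant under affine conjugation. Every $f$ is affinely conjugate to a monic centered polynomial $z^d+a_2z^{d-2}+\dots+a_d$, whose size we measure by $\rho(f)=\max_i|a_i|^{1/i}$, where $a_i$ is the coefficient of $z^{d-i}$. If $\Lambda(f)$ is small, must $\rho(f)$ be bounded?

For $f=z^2+b$ we have $\rho=|b|^{1/2}$ and $\Lambda=G_f(0)=\frac12G_f(b)$. If $|b|$ is large, then $b$ is so much larger than the scale $|b|^{1/2}$ of the dynamics that $G_f(b)\approx\log|b|$, so $\Lambda\approx\frac12\log|b|=\log\rho$. The general case is the same.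

**Proposition 1.** If $f_n$ are monic centered of degree $d$ with $\rho_n=\rho(f_n)\to\infty$, then $\liminf\Lambda(f_n)/\log\rho_n\ge1$. Hence for each $B\ge 0$ the set of monic centered $f$ with $\Lambda(f)\le B$ is compact.

**Step 1: at distance much larger than $\rho$, $G_f$ is $\log|z|$.** We claim
$$|G_f(z)-\log|z||\le\log2\qquad\text{if }|z|\ge4\max(1,\rho(f)).\tag{1}$$
Since $|a_i|\le\rho^i$, for such $z$ we get $|f(z)/z^d-1|\le\sum_{i\ge2}4^{-i}\le\frac12$. So $\frac12|z|^d\le|f(z)|\le2|z|^d$, and $|f(z)|\ge\frac12 4^{d-1}|z|\ge2|z|$. The orbit $z_j=f^j(z)$ therefore stays in the region and tends to infinity, and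
$$G_f(z)-\log|z|=\sum_{j\ge0}d^{-j-1}\log\left|\frac{f(z_j)}{z_j^d}\right|$$
has absolute value at most $\log2\sum_{j\ge 0} d^{-j-1}\le\log2$.

**Step 2: rescale the source and the target differently.** Put $F_n(X)=\rho_n^{-d}f_n(\rho_nX)=X^d+\sum_i\rho_n^{-i}a_i^{(n)}X^{d-i}$. The lower coefficients have modulus $\le1$. After passing to a subsequence, $F_n\to F$, where $F$ is monic and centered, and $F\ne X^d$ because some $|\rho_n^{-i}a_i^{(n)}|$ equals $1$ for each $n$.

**Step 3: $F$ has a nonzero critical value.** Suppose every critical point is a zero of $F$. A critical point of multiplicity $m$ is then a zero of multiplicity $m+1$. Summing over the distinct critical points, $(d-1)+\#\{\text{critical points}\}\le d$, so there is only one, of multiplicity $d-1$, and $F=(X-x_0)^d$. As $F$ is centered, $x_0=0$ and $F=X^d$, a contradiction.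

**Step 4: conclude.** Let $F'(c)=0$ and $F(c)\ne0$. By Hurwitz there are critical points $c_n\to c$ of $F_n$, so $\rho_nc_n$ is a critical point of $f_n$, with value $\rho_n^dF_n(c_n)$ of size about $\rho_n^d$. Since $d\ge2$, this is much larger than $\rho_n$, so (1) gives
$$\Lambda(f_n)\ge G_{f_n}(\rho_nc_n)=\tfrac1dG_{f_n}(\rho_n^dF_n(c_n))=\log\rho_n+O(1).$$
This argument applies to some subsequence of any given subsequence, which proves the estimate on the $\liminf$. The set $\{\Lambda\le B\}$ of monic centered polynomials is therefore bounded. It is closed because $G_f(z)$ is continuous in $(f,z)$ (Lemma 5 below, which works for all $N$). So it is compact. $\square$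

What changes in $N$ variables? Critical points form a hypersurface, so the sum over critical points becomes an integral against a measure. The counting argument of Step 3 has no evident analogue. And there is a new parameter, the action of $f$ on the hyperplane at infinity; the question becomes one about properness over that parameter.

## 2. Regular polynomial endomorphisms and their critical measure

**Definition (regular polynomial endomorphism).** A polynomial map $f:\mathbb C^N\to\mathbb C^N$ of degree $d$ is *regular* if it extends to a morphism of $\mathbb P^N=\mathbb C^N\cup H$. Equivalently, its homogeneous part $f_d$ of degree $d$ has no common zero other than $\mathbf 0$.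

For example, $(x^2+sy,\,y^2)$ is regular, while $(x^2,\,xy+y)$ is not, since its leading part $(x^2,xy)$ vanishes at $(0,1)$. For regular $f$ we have $f^{-1}(H)=H$, and $f|_H$ is the endomorphism $[f_d]$ of $H\cong\mathbb P^{N-1}$.

Let $V_j$ be the space of homogeneous polynomial maps $\mathbb C^N\to\mathbb C^N$ of degree $j$, with the Hermitian inner product in which the monomial vectors $X^\alpha e_k$ are orthonormal. Let $U\subset V_d$ be the open set of $h$ with $h^{-1}(0)=\{0\}$, and let
$$\mathrm{Poly}=U\times V_{d-1}\times\dots\times V_0\ni f=f_d+f_{d-1}+\dots+f_0 .$$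

**Definition (moduli spaces).** $\mathsf P_d^N=\mathrm{Poly}/\mathrm{Aff}_N$, the quotient by affine conjugation, with the quotient topology. $\mathsf M_d^{N-1}$ is the space of endomorphisms of $\mathbb P^{N-1}$ of degree $d$ modulo $\mathrm{PGL}_N$. Conjugating $h\in U$ by $\lambda\,\mathrm{id}$ gives $\lambda^{d-1}h$, so every scalar multiple of $h$ is reached, and $\mathsf M_d^{N-1}=U/\mathrm{GL}_N$. Write $q:U\to\mathsf M_d^{N-1}$. The map under study is $\pi:\mathsf P_d^N\to\mathsf M_d^{N-1}$, $\pi[f]=[f_d]=f|_H$.

For $N=1$ the space $\mathsf M_d^0$ is a point, and properness of $\pi$ on a subset means compactness of that subset.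

We shall use constantly that if $F=h+(\text{lower order})$ with $h\in U$, then there are $c>0$ and $C'$ with
$$\|F(X)\|\ge c\|X\|^d-C'.\tag{2}$$
So $F$ is proper. Its fibers are compact analytic subsets of $\mathbb C^N$, hence finite; thus $F$ is a finite map, and it is surjective. A holomorphic map with $\det DF\equiv0$ has positive-dimensional fibers near a point of maximal rank, so $\det DF\not\equiv0$. This applies to $h$ too, so $\det Dh\not\equiv 0$ is the leading form of $\det DF$, of degree $N(d-1)>0$.

**Currents.** We normalize $dd^c$ so that $\frac1{2\pi}dd^c\log|z|=\delta_0$ on $\mathbb C$. Then $\frac1{2\pi}dd^c\max(\log|y|,\log a)$ is the uniform probability measure on $\{|y|=a\}$, because by Jensen's formula $\max(\log|y|,\log a)$ is the logarithmic potential of that measure. So if $\kappa$ is convex and piecewise linear, $\frac1{2\pi}dd^c\kappa(\log|y|)$ (on $\mathbb C^*$) puts on each circle a uniform mass equal to the jump of slope of $\kappa$ there. For a polynomial $P\not\equiv0$, the Poincaré–Lelong formula reads $\frac1{2\pi}dd^c\log|P|=\sum m_i[C_i]$,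 where the $C_i$ are the irreducible components of $\{P=0\}$ and $m_i\ge1$ their multiplicities. If $u$ is continuous psh and $T$ is a closed positive current, $dd^cu\wedge T:=dd^c(uT)$ is again closed and positive (Bedford–Taylor).

**Lyapunov exponents.** For an endomorphism $g$ of projective space, $L(g)$ is the sum of its Lyapunov exponents for the equilibrium measure $\mu_g$, that is, $L(g)=\int\log|\mathrm{Jac}\,g|\,d\mu_g$. For a point, $L=0$. Let $G_f(X)=\lim d^{-k}\log^+\|f^k(X)\|$ be the Green function of $f\in\mathrm{Poly}$, and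
$$\mu_C=\frac1{(2\pi)^N}dd^c\log|\det Df|\wedge(dd^cG_f)^{N-1}$$
its critical measure. By Bedford and Jonsson, $\Lambda(f):=\int G_f\,d\mu_C\ge0$ satisfies
$$\Lambda(f)=L(f)-L(f|_H)-\log d.\tag{3}$$
So $\Lambda$ is invariant under affine conjugation. For $N=1$, $\mu_C=\sum_c\delta_c$ and $\Lambda$ is the sum of Section 1.

As an example, take $N=2$ and $f=(x^d,y^d)$, with $G_f=\max(\log^+|x|,\log^+|y|)$. On the critical component $\{x=0\}$, of multiplicity $d-1$, the function $G_f$ is $\log^+|y|$; its measure is uniform on $|y|=1$, where $G_f=0$. By symmetry $\Lambda(f)=0$.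

The locus $\mathcal M\subset\mathsf P_d^N$ where $L(f)=L(f|_H)+\log d$ is $\{\Lambda=0\}$: the maps with the least possible critical escape. Patrick Ingram, "Minimally critical regular endomorphisms of A^N", arXiv:2006.15365 (2020), is the source of the question: *is $\pi:\mathcal M\to\mathsf M_d^{N-1}$ proper?* For the family $f(\mathbf X)=A\mathbf X^d+\mathbf b$, $A\in\mathrm{SL}_N(\mathbb C)$, it is known that the pairs $(A,\mathbf b)$ with $L(f)=L(f|_H)+\log d$ project properly onto $\mathrm{SL}_N(\mathbb C)$. The answer in general is yes.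

**Theorem 2.** For every $B\ge0$, the locus $\mathcal M_B=\{\Lambda\le B\}=\{L(f)\le L(f|_H)+\log d+B\}\subset\mathsf P_d^N$ is closed and $\pi:\mathcal M_B\to\mathsf M_d^{N-1}$ is proper. In particular ($B=0$) $\pi:\mathcal M\to\mathsf M_d^{N-1}$ is proper.

To make this quantitative we need the analogue of "centered". For $h\in U$ let $W_h\subset V_{d-1}$ be the image of $c\mapsto Dh(X)c$, $\mathbb C^N\to V_{d-1}$. This map is injective, since $\det Dh\not\equiv0$.

**Definition (normalized, size).** $f\in\mathrm{Poly}$ is *normalized* if $f_{d-1}\perp W_{f_d}$, i.e. $f_{d-1}\perp Df_d\,e_k$ for all $k$. This is a closed condition on $f$. The size of $f$ is $\rho(f)=\max_{1\le i\le d}\|f_{d-i}\|^{1/i}$.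

Conjugation by a translation, $f(X+c)-c$, leaves $f_d$ unchanged and replaces $f_{d-1}$ by $f_{d-1}+Df_d\,c$; the extra $-c$ only enters degree $0$, and $d-1\ge1$. So every $f$ is translation-conjugate to a normalized map with the same $f_d$. For $N=1$, $W_h$ is all of $V_{d-1}$ and "normalized" means "centered". For $h=(x^2,y^2)$, $W_h$ is spanned by $(x,0),(0,y)$, so $(x^2+sy,y^2)$ is normalized, with $\rho=|s|$. Some normalization is necessary: $(x-a)^d+a$ is conjugate to $x^d$, so it has $\Lambda=0$, while its size tends to infinity with $a$.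

**Theorem 3.** Let $K\subset U$ be compact and $0<c<d^{1-N}$. There is $A$ such that for all normalized $f$ with $f_d\in K$,
$$c\log^+\rho(f)-A\ \le\ \Lambda(f)\ \le\ N(d-1)\log^+\rho(f)+A .$$
The upper coefficient $N(d-1)$ is optimal for all $N,d$. The lower exponent $d^{1-N}$ cannot be increased when $N=1$ ($d$ arbitrary) or when $(N,d)=(2,2)$. (No optimality is claimed for the lower bound in other cases.)

The replacement for Step 3 of Section 1 is a rigidity statement that involves no dynamics.

**Theorem 4 (rigidity).** Let $F=h+(\text{lower order})$ with $h\in U$. If the branch hypersurface $F(\{\det DF=0\})$ is a cone with vertex $0$ (invariant under $\mathbb C^*$), then $F(X)=h(X-X_0)$ for some $X_0$.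

## 3. Critical points escape always; critical mass need not

The first attempt is to copy Section 1: find a critical point $c$ with $G_f(c)\ge\log\rho-O(1)$. For $N\ge2$ this proves nothing. The critical set is an algebraic hypersurface of positive dimension, so it is unbounded, and $G_f\to\infty$ at infinity. Hence $\sup_CG_f=\infty$ for every $f$, including the power map, for which $\Lambda=0$. A single escaping critical point has no weight in $\int G_f\,d\mu_C$; we must find critical *mass* where $G_f$ is of order $\log\rho$.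

Let us see where the mass goes in the example $f_s=(x^2+sy,y^2)$, $s>1$. The rescaling of Section 1 gives $s^{-2}f_s(sX)=F(X)$ with $F=(x^2+y,\,y^2)$, for every $s$. As in Section 1, at points $X$ with $F(X)\ne0$ the point $f_s(sX)=s^2F(X)$ is far beyond the scale $s$, where $G_{f_s}$ is close to $\max(\log|x|,\log|y|)$. So for large $s$
$$G_{f_s}(sX)-\log s\approx u(X):=\tfrac12\max(\log|x^2+y|,\,2\log|y|),\qquad X\ne0 .$$
Lemma 6 will make this precise. The critical set of $F$ is $\{x=0\}\cup\{y=0\}$. On $\{y=0\}$, $u=\log|x|$ is harmonic off $0$: no mass. On $\{x=0\}$, $u=\max(\frac12\log|y|,\log|y|)$, with mass $\frac12$ on $|y|=1$. So in the limit a mass $\frac12=d^{1-N}$ sits at places where $G_{f_s}\approx\log s$. The two components differ in this: $F(0,y)=(y,y^2)$ sweeps out all directions $[1:y]$, while $F(x,0)=(x^2,0)$ has a single direction.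

Could all the limit mass vanish? It does if $F=h=(x^2,y^2)$: then $u=\frac12\max(\log|x|^2,\log|y|^2)$, which is harmonic off $0$ on each critical line. More generally it vanishes if no component of the critical set sweeps out an open set of directions, i.e. if the branch hypersurface is a cone. This is the degeneracy that Theorem 4 describes, and the normalization excludes its conclusion. So the plan is: pass to the limit of the rescaled critical measures away from $F^{-1}(0)$; compute a lower bound $d^{1-N}$ for the limit mass when some critical component dominates the space of directions; use Theorem 4 when none does.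

## 4. Green functions and the topology of the quotients

**Lemma 5.** (a) $d^{-k}\log^+\|f^k(X)\|\to G_f(X)$ uniformly on $Q\times\mathbb C^N$ for each compact $Q\subset\mathrm{Poly}$. So $G_f(X)$ is continuous in $(f,X)$, psh in $X$, and $G_f\circ f=d\,G_f$.

(b) For $h\in U$, $G_h(X)=\lim d^{-k}\log\|h^k(X)\|$ exists for $X\ne0$, is continuous in $(h,X)$ and psh in $X\in \mathbb C^N\setminus0$, and satisfies $G_h\circ h=d\,G_h$ and $G_h(\lambda X)=G_h(X)+\log|\lambda|$. For $K\subset U$ compact, $|G_h(X)-\log\|X\||\le C_K$ for $h\in K$.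

(c) For $K\subset U$ compact there is a nondecreasing $\omega=\omega_K:[0,\frac12]\to[0,\infty)$ with $\omega(t)\to0$ as $t\to 0$ and
$$|G_h(Z')-G_h(Z)|\le\omega(\|Z'-Z\|/\|Z\|)\quad\text{if }\|Z'-Z\|\le\tfrac12\|Z\|,\ h\in K.\tag{4}$$

For $f\in\mathrm{Poly}$ the symbol $G_f$ always denotes the function in (a), and for $h\in U$ the symbol $G_h$ always denotes the logarithmically homogeneous function in (b). For example, $h=(x^2,y^2)$ has $G_h=\max(\log|x|,\log|y|)$.

*Proof.* (a) On $Q$ the minimum of $\|f_d\|$ on the unit sphere is bounded below and all coefficients are bounded. So there are $R,a,b>0$ with $1\le a\|X\|^d\le\|f(X)\|\le b\|X\|^d$ for $\|X\|\ge R$, $f\in Q$, and $f$ is uniformly bounded on $\|X\|\le R$. Hence $|\frac1d\log^+\|f(X)\|-\log^+\|X\||\le C_Q$ on $Q\times\mathbb C^N$. Put $f^k(X)$ for $X$ and divide by $d^k$: consecutive terms of the sequence differ by at most $C_Qd^{-k}$. The convergence is therefore uniform; continuity, plurisubharmonicity and the functional equation pass to the limit.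

(b) By homogeneity and compactness $|\frac1d\log\|h(X)\|-\log\|X\||\le C$ on $K\times(\mathbb C^N\setminus0)$. The same telescoping works. Each $d^{-k}\log\|h^k(X)\|$ is psh off $0$, continuous in $(h,X)$ and satisfies the homogeneity relation.

(c) By logarithmic homogeneity we may take $\|Z\|=1$. Let $\omega(t)$ be the supremum of $|G_h(Z')-G_h(Z)|$ over $h\in K$, $\|Z\|=1$, $\|Z'-Z\|\le t$. It tends to $0$ by uniform continuity on $K\times\{\frac12\le\|X\|\le\frac32\}$. $\square$

**Lemma 6 (comparison near infinity).** Let $K\subset U$ be compact. There are $R_0,C\ge1$ such that for every $f\in \mathrm{Poly}$ with $f_d\in K$ (normalized or not) and $r=\max(1,\rho(f))$: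
$$|G_f(Y)-G_{f_d}(Y)|\le\omega(Cr/\|Y\|)\quad\text{for }\|Y\|\ge R_0r,\tag{5}$$
and $G_f>0$ on $\{\|Y\|\ge R_0r\}$.

*Proof.* **Step 1: far out, $f$ is close to $f_d$.** Since $\|f_{d-i}\|\le r^i$, for $\|Y\|\ge r$ we have
$$\|f(Y)-f_d(Y)\|\le C_1\sum_{i=1}^dr^i\|Y\|^{d-i}\le C_2\,r\|Y\|^{d-1},$$
while $\|f_d(Y)\|\ge c_1\|Y\|^d$ with $c_1>0$ depending only on $K$. Put $C=\max(1,C_2/c_1)$ and choose $R_0\ge2C$ with $R_0^{d-1}\ge4/c_1$. For $\|Y\|\ge R_0r$,
$$\|f(Y)-f_d(Y)\|\le\frac{Cr}{\|Y\|}\|f_d(Y)\|\le\tfrac12\|f_d(Y)\|,\qquad\|f(Y)\|\ge\tfrac{c_1}2\|Y\|^d\ge2\|Y\|.$$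
So the orbit stays in the region and $\|f^j(Y)\|\ge2^j\|Y\|$.

**Step 2: sum the errors along the orbit.** Let $Z_j=f^j(Y)$. As $d\,G_{f_d}(Z_j)=G_{f_d}(f_d(Z_j))$, (4) gives $|G_{f_d}(f(Z_j))-d\,G_{f_d}(Z_j)|\le\omega(Cr/\|Z_j\|)$. Divide by $d^{j+1}$ and sum:
$$|d^{-k}G_{f_d}(f^k(Y))-G_{f_d}(Y)|\le\sum_{j\ge0}d^{-j-1}\omega\big(Cr2^{-j}/\|Y\|\big)\le\omega(Cr/\|Y\|),$$
because $\sum_{j\ge 0} d^{-j-1}=\frac1{d-1}\le1$. Let $k\to\infty$. Since $|G_{f_d}(Z)-\log\|Z\||\le C_K$ and $\|f^k(Y)\|\to\infty$, the first term tends to $G_f(Y)$. This is (5).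

**Step 3: positivity.** Iterating $\|f(Z)\|\ge\frac{c_1}2\|Z\|^d$ gives $G_f(Y)\ge\log\|Y\|-\frac1{d-1}\log^+(2/c_1)$. As $\|Y\|\ge R_0\ge2$ and $R_0^{d-1}\ge4/c_1>2/c_1$, this is $>0$. $\square$

**Lemma 7.** $q:U\to\mathsf M_d^{N-1}$ is continuous, open and surjective, and $\mathsf M_d^{N-1}$ is Hausdorff. Here $\mathsf M_d^{N-1}$ carries the quotient topology, which coincides with the classical topology of the variety $U/\mathrm{GL}_N$.

*Proof.* **Step 1: conjugating matrices are bounded.** If $h'=M^{-1}\circ h\circ M$, then $h'^k=M^{-1}h^kM$, and the definition gives $G_{h'}=G_h\circ M$. If $h,h'$ lie in a compact $K\subset U$, then $|\log\|MX\|-\log\|X\||\le2C_K$ for all $X\ne0$, so $\|M\|,\|M^{-1}\|\le e^{2C_K}$.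

**Step 2: the quotient topology is Hausdorff.** A quotient map by a group acting by homeomorphisms is continuous, open and surjective. Suppose $q(h)$ and $q(h')$ have no disjoint neighborhoods. The open sets $q(\text{ball}(h,\frac1n))$ and $q(\text{ball}(h',\frac1n))$ meet, so there are $h_n\to h$ and $M_n\in\mathrm{GL}_N$ with $M_n^{-1}h_nM_n\to h'$. By Step 1, $M_n$ and $M_n^{-1}$ are bounded. On a subsequence $M_n\to M\in\mathrm{GL}_N$ and $h'=M^{-1}hM$, so $q(h)=q(h')$.

**Step 3: agreement with the classical topology.** By Step 1 the stabilizer of each $h$ is a compact affine variety, hence finite. So all orbits have pure dimension $N^2$; as the boundary of an orbit consists of orbits of smaller dimension, all orbits are closed. $U$ is smooth, irreducible and affine (the complement of the resultant hypersurface) and $\mathrm{GL}_N$ is reductive, so the geometric quotient exists and is a normal variety, of dimension $\dim U-N^2$. It is a locally irreducible complex space, and all fibers of the quotient map have the same pure dimension $\dim U-\dim\mathsf M_d^{N-1}$.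 By Remmert's open mapping theorem the quotient map is open for the classical topology. A continuous open surjection whose fibers are the orbits induces the quotient topology. $\square$

For $\mathsf P_d^N$ we use only that $\mathrm{Poly}\to\mathsf P_d^N$ is continuous, and, for closedness statements alone, that a subset of $\mathsf P_d^N$ with closed preimage in $\mathrm{Poly}$ is closed.

## 5. Weak limits of critical measures

**Lemma 8.** Let $\Omega\subset\mathbb C^N$ be a connected open set, $P_n\to P\not\equiv0$ holomorphic functions converging locally uniformly on $\Omega$, and $u_n\to u$ continuous psh functions converging locally uniformly on $\Omega$. Then $dd^c\log|P_n|\wedge(dd^cu_n)^{N-1}\to dd^c\log|P|\wedge(dd^cu)^{N-1}$ weakly.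

*Proof.* **Step 1: the divisors converge.** For large $n$ the functions $\log|P_n|$ are psh. They are locally uniformly bounded above and converge to $\log|P|$ locally uniformly off $\{P=0\}$. By the compactness theorem for psh functions, every subsequence has a further subsequence converging in $L^1_{loc}$, and the limit must be $\log|P|$. So $\log|P_n|\to\log|P|$ in $L^1_{loc}$ and $dd^c\log|P_n|\to dd^c\log|P|$.

**Step 2: wedge with one $dd^cu_n$ at a time.** Let $T_n\to T$ weakly, all closed positive currents. Their masses are locally bounded, and they converge against continuous test forms. For a test form $\psi$,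
$$|\langle u_nT_n-uT,\psi\rangle|\le C_\psi\sup_{\operatorname{supp}\psi}|u_n-u|+|\langle T_n-T,u\psi\rangle|\to0 .$$
So $dd^cu_n\wedge T_n=dd^c(u_nT_n)\to dd^c(uT)=dd^cu\wedge T$. Apply this $N-1$ times, starting from Step 1. $\square$

**Lemma 9.** $\Lambda$ is lower semicontinuous on $\mathrm{Poly}$; in particular $\{f\in \mathrm{Poly}:\Lambda(f)\le B\}$ is closed.

*Proof.* Let $f^{(n)}\to f$. By Lemma 5 the Green functions converge locally uniformly, and by Lemma 8 (with $P_n=\det Df^{(n)}$) the critical measures converge weakly. For $\chi\in C_c(\mathbb C^N)$ with $0\le\chi\le1$, since Green functions are $\ge0$,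
$$\int\chi\,G_f\,d\mu_{C_f}=\lim_n\int\chi\,G_{f^{(n)}}\,d\mu_{C_{f^{(n)}}}\le\liminf_n\Lambda(f^{(n)}).$$
Let $\chi\uparrow1$. $\square$

## 6. Lifting dilations: proof of Theorem 4

If the branch hypersurface is invariant under dilations of the target, the dilations lift through $F$; the growth of $F$ forces the lifts to be affine, and then $F$ is homogeneous about some center.

**Step 1: lift the dilations off the branch locus.** Let $C=\{\det DF=0\}$ and $B=F(C)$, a closed algebraic hypersurface since $F$ is finite. On $\mathcal X=\mathbb C^N\setminus F^{-1}(B)$ the map $F:\mathcal X\to\mathbb C^N\setminus B$ is a proper local biholomorphism, hence a finite covering. As $B$ is $\mathbb C^*$-invariant, $(t,X)\mapsto e^tF(X)$, $t\in[0,\infty)$, is a homotopy of maps $\mathcal X\to\mathbb C^N\setminus B$. At $t=0$ it lifts to the identity. By the covering homotopy theorem there is a unique continuous family $\phi_t:\mathcal X\to\mathcal X$ with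
$$F\circ\phi_t=e^tF,\qquad\phi_0=\mathrm{id}.\tag{6}$$
Each $\phi_t$ is holomorphic, being locally a branch of $F^{-1}$ composed with $e^tF$.

**Step 2: the lifts are affine.** By (2), $c\|\phi_t(X)\|^d\le e^t\|F(X)\|+C'$, so $\|\phi_t(X)\|\le C_t(1+\|X\|)$. Thus $\phi_t$ is locally bounded near the hypersurface $F^{-1}(B)$ and extends to an entire map of linear growth, which still satisfies (6). By Liouville $\phi_t(X)=A_tX+b_t$. Evaluating at $N+1$ affinely independent points of the dense open set $\mathcal X$ shows that $A_t,b_t$ are continuous in $t$.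

**Step 3: the linear part is scalar.** The terms of degree $d$ in $F(A_tX+b_t)=e^tF(X)$ give $h(A_tX)=e^th(X)$, so $M_t=e^{-t/d}A_t$ satisfies $h\circ M_t=h$. The set $\{M:h\circ M=h\}$ is finite, since $Me_j$ lies in the finite set $h^{-1}(h(e_j))$ for each $j$. As $M_0=I$ and $M_t$ is continuous, $M_t=I$ for all $t$, so $A_t=e^{t/d}I$.

**Step 4: $F$ is homogeneous about a point.** Take $t=d\log2$, so $\phi_t(X)=2X+b_t$, and put $X_0=-b_t$. Then $\phi_t(X_0+Y)=X_0+2Y$ and (6) becomes $F(X_0+2Y)=2^dF(X_0+Y)$. If $Q_j(Y)$ is the part of $F(X_0+Y)$ of degree $j$ in $Y$, then $2^jQ_j=2^dQ_j$, so only $Q_d$ survives, and $Q_d=h$. Hence $F(X_0+Y)=h(Y)$. $\square$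

It is essential that the *whole* branch hypersurface be a cone. For $F=(x^2+y,y^2)$, the image of $\{y=0\}$ is the line $\{(w,0)\}$, a cone. But the image of $\{x=0\}$ is the parabola $\{(y,y^2)\}$, which is not, and $F$ is not of the form $h(X-X_0)$: the term $y$ of degree $1$ in the first coordinate is not a combination of $(x,0)$ and $(0,y)$.

## 7. A mass of at least $d^{1-N}$ at escape rate $\log\rho$

**Proposition 10.** Let $K\subset U$ be compact and let $f^{(n)}$ be normalized with $f^{(n)}_d\in K$ and $\rho_n=\rho(f^{(n)})\to\infty$. Then $\liminf_n\Lambda(f^{(n)})/\log\rho_n\ge d^{1-N}$.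

It suffices to show that every subsequence has a further subsequence along which the inequality holds, so we may pass to subsequences.

**Step 1: extract a limit map and see that it is not a translate of $h$.** Put
$$F_n(X)=\rho_n^{-d}f^{(n)}(\rho_nX)=f^{(n)}_d+\sum_{i=1}^d\rho_n^{-i}f^{(n)}_{d-i}.$$
This is not a conjugate of $f^{(n)}$: the source is scaled by $\rho_n$, the target by $\rho_n^d$. By the definition of $\rho_n$ the lower parts have norms $\le1$ with maximum exactly $1$. On a subsequence $h_n:=f_d^{(n)}\to h\in K$ and $F_n\to F=h+g_{d-1}+\dots+g_0$, with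
$$\max_i\|g_{d-i}\|=1,\qquad g_{d-1}\perp W_h.\tag{7}$$
Suppose $F(X)=h(X-X_0)$. Then $g_{d-1}=-Dh\cdot X_0\in W_h$, so $g_{d-1}\in W_h\cap W_h^\perp=0$. By injectivity of $c\mapsto Dh\,c$ we get $X_0=0$, so $F=h$, contradicting (7).

**Step 2: find the limit of the rescaled Green functions.** Let $\Omega=\mathbb C^N\setminus F^{-1}(0)$, which is connected since $F^{-1}(0)$ is finite. Put $u_n(X)=G_{f^{(n)}}(\rho_nX)-\log\rho_n$. We claim that locally uniformly on $\Omega$
$$u_n\to u:=\tfrac1d\,G_h\circ F .$$
On a compact $E\subset\Omega$ we have $\|F_n\|\ge\delta>0$ for large $n$, so $Y=f^{(n)}(\rho_nX)=\rho_n^dF_n(X)$ satisfies $\|Y\|\ge\delta\rho_n^d$. Since $d\ge2$, $\rho_n/\|Y\|\to0$ uniformly on $E$, and (5) applies to $Y$ (with $r=\rho_n$ for large $n$):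
$$G_{f^{(n)}}(\rho_nX)=\tfrac1dG_{f^{(n)}}(Y)=\tfrac1dG_{h_n}(\rho_n^dF_n(X))+o(1)=\log\rho_n+\tfrac1dG_{h_n}(F_n(X))+o(1).$$
Continuity of $G$ in both variables gives the claim. In particular $u$ is continuous and psh on $\Omega$.

**Step 3: reduce the estimate to a mass.** Since $\det DF_n(X)=\rho_n^{N(1-d)}\det Df^{(n)}(\rho_nX)$, pulling back by $X\mapsto\rho_nX$ gives
$$\Lambda(f^{(n)})=\int(u_n+\log\rho_n)\,d\nu_n,\qquad\nu_n=(2\pi)^{-N}dd^c\log|\det DF_n|\wedge(dd^cu_n)^{N-1},$$
with integrand $G_{f^{(n)}}(\rho_n\,\cdot)\ge0$. As $\det DF\not\equiv0$, Lemma 8 shows that on $\Omega$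
$$\nu_n\to\nu:=(2\pi)^{-N}dd^c\log|\det DF|\wedge(dd^cu)^{N-1}\quad\text{weakly.}$$
Let $\chi\in C_c(\Omega)$, $0\le\chi\le1$. On $\operatorname{supp}\chi$ we have $u_n\ge-C_\chi$ for large $n$, so $\Lambda(f^{(n)})\ge(\log\rho_n-C_\chi)\int\chi\,d\nu_n$. Hence $\liminf\Lambda(f^{(n)})/\log\rho_n\ge\int\chi\,d\nu$, and letting $\chi\uparrow1_\Omega$,
$$\liminf_n\Lambda(f^{(n)})/\log\rho_n\ \ge\ \nu(\Omega).\tag{8}$$
Mass may be lost at the finite set $F^{-1}(0)$, but (8) needs only what remains in $\Omega$.

**Step 4: set up the computation of the mass on one critical component.** Write $\frac1{2\pi}dd^c\log|\det DF|=\sum m_i[C_i]$ with $C_i$ irreducible and $m_i\ge1$. Let $p:\mathbb C^N\setminus0\to\mathbb P^{N-1}$ be the projection and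
$$\varphi_i=p\circ F:\ C_i\cap\Omega\to\mathbb P^{N-1}.$$
Let $T$ be the Green current of $g=[h]$ on $\mathbb P^{N-1}$: $T=\frac1{2\pi}dd^c(G_h\circ\sigma)$ for local holomorphic sections $\sigma$ of $p$. Another section changes $G_h\circ\sigma$ by $\log|\text{unit}|$, so $T$ is well defined; it is positive with continuous local potentials. It differs from the Fubini–Study form by $\frac1{2\pi}dd^c$ of the continuous function on $\mathbb P^{N-1}$ induced by $G_h-\log\|\cdot\|$, so by Stokes $\mu_g=T^{N-1}$ is a probability measure. It does not charge proper analytic subsets (Bedford–Taylor: Monge–Ampère measures of locally bounded psh functions do not charge pluripolar sets). For $N=1$, $\mu_g$ is the point mass on $\mathbb P^0$.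

**Step 5: if $\varphi_i$ is dominant (and $C_i\cap\Omega\ne\emptyset$), then $\nu(\Omega)\ge d^{1-N}$.** Source and target are irreducible of dimension $N-1$. So $\varphi_i$ is generically finite, hence finite over a nonempty Zariski open set. Let $D\subset C_i\cap\Omega$ be the union of the singular locus and of the regular points where $\varphi_i$ is not a local biholomorphism. By generic smoothness it is a proper closed algebraic subset, so $\dim D\le N-2$ and $\overline{\varphi_i(D)}$ is a proper algebraic subset. Removing it and the locus where finiteness fails, we get a proper algebraic subset $Z\subset\mathbb P^{N-1}$ such that $C_i^0=\varphi_i^{-1}(\mathbb P^{N-1}\setminus Z)$ consists of regular points and $\varphi_i:C_i^0\to\mathbb P^{N-1}\setminus Z$ is a proper local biholomorphism, i.e. an unramified covering of some degree $\delta_i\ge1$. (For $N=1$: $C_i$ is a point with $F(C_i)\ne0$, $Z=\emptyset$, $\delta_i=1$.)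

Locally on $C_i^0$ we have $F=\lambda\cdot(\sigma\circ\varphi_i)$ with $\lambda$ holomorphic and nonvanishing. Hence
$$u|_{C_i^0}=\tfrac1d\big(\log|\lambda|+G_h\circ\sigma\circ\varphi_i\big),\qquad dd^c(u|_{C_i^0})=\tfrac{2\pi}d\,\varphi_i^*T .$$
Let $\Omega'=\{X\in\Omega:p(F(X))\notin Z\}$, an open set in which $C_i^0=C_i\cap\Omega'$ is a closed submanifold, with inclusion $\iota$. For a closed positive current $S$ on $C_i^0$, $u\,\iota_*S=\iota_*(u|_{C_i^0}S)$, so $dd^c(u\,\iota_*S)=\iota_*dd^c(u|_{C_i^0}S)$. By induction from $[C_i]=\iota_*1$, on $\Omega'$ we get $[C_i]\wedge(dd^cu)^{N-1}=\iota_*(dd^cu|_{C_i^0})^{N-1}$. All terms $m_j[C_j]\wedge(dd^cu)^{N-1}$ of $(2\pi)^{N-1}\nu$ are positive, so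
$$\nu(\Omega)\ge\frac{m_i}{(2\pi)^{N-1}}\int_{C_i^0}(dd^cu|_{C_i^0})^{N-1}=m_i\,d^{1-N}\int_{C_i^0}(\varphi_i^*T)^{N-1}=m_i\,d^{1-N}\delta_i\,\mu_g(\mathbb P^{N-1}\setminus Z).$$
As $\mu_g(Z)=0$, the right-hand side is $m_i\delta_id^{1-N}\ge d^{1-N}$.

**Step 6: some $\varphi_i$ is dominant.** Suppose not. The critical set $\bigcup C_i$ is nonempty, since $\det DF$ has degree $N(d-1)>0$. As $F$ is finite, each $B_i=F(C_i)$ is an irreducible closed hypersurface. If $N=1$, non-dominance means $C_i\cap\Omega=\emptyset$, i.e. $B_i=\{0\}$, a cone. If $N\ge2$, let $Z_i$ be the closure of $p(B_i\setminus0)=\varphi_i(C_i\cap\Omega)$. It is irreducible of dimension $\le N-2$, so the closed irreducible cone $p^{-1}(Z_i)\cup\{0\}$ has dimension $\le N-1$. It contains $B_i$, which has dimension $N-1$; so they are equal. In all cases $F(\{\det DF=0\})=\bigcup B_i$ is a cone with vertex $0$. By Theorem 4, $F(X)=h(X-X_0)$, contradicting Step 1.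

So $\nu(\Omega)\ge d^{1-N}$, and (8) proves Proposition 10. $\square$

In the example of Section 3 the bound is attained: $\{x=0\}$ has $m=\delta=1$ and carries mass exactly $\frac12$ in $\Omega$, while $\{y=0\}$ is contracted by $\varphi$ and carries none.

## 8. Properness of $\pi$ on $\{\Lambda\le B\}$: proof of Theorem 2

**Step 1: closedness.** The preimage of $\mathcal M_B$ in $\mathrm{Poly}$ is $\{\Lambda\le B\}$, closed by Lemma 9. So $\mathcal M_B$ is closed in the quotient topology.

**Step 2: lift a compact set to $U$.** Let $K_0\subset\mathsf M_d^{N-1}$ be compact. Since $q$ is open and surjective, the images of the interiors of closed balls contained in $U$ form an open cover of $K_0$. Finitely many suffice, so there is a compact $K_1\subset U$ with $q(K_1)\supset K_0$. As $\mathsf M_d^{N-1}$ is Hausdorff, $K_0$ is closed; so $K=K_1\cap q^{-1}(K_0)$ is compact and $q(K)=K_0$.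

**Step 3: a compact set of representatives.** Let
$$E=\{f\in\mathrm{Poly}:\ f_d\in K,\ f\text{ normalized},\ \Lambda(f)\le B\}.$$
There is $R$ with $\rho(f)\le R$ on $E$. Otherwise there would be $f^{(n)}\in E$ with $\rho_n\to\infty$, and then $\Lambda(f^{(n)})/\log\rho_n\le B/\log\rho_n\to0$, against Proposition 10. So $\|f_{d-i}\|\le R^i$ on $E$, while $f_d$ stays in the compact $K\subset U$. Each of the three conditions is closed (the last by Lemma 9). Hence $E$ is compact.

**Step 4: the image of $E$ is $\mathcal M_B\cap\pi^{-1}(K_0)$.** It is contained in this set since $q(K)=K_0$. Conversely, let $[f]\in\mathcal M_B$ with $[f_d]\in K_0=q(K)$. A linear conjugation brings $f_d$ into $K$, then a translation normalizes $f$ without changing $f_d$. Since $\Lambda$ is conjugation invariant, the resulting map lies in $E$. So $\mathcal M_B\cap\pi^{-1}(K_0)$ is the image of a compact set under the continuous map $\mathrm{Poly}\to\mathsf P_d^N$, hence compact. For $B=0$: $\pi:\mathcal M\to\mathsf M_d^{N-1}$ is proper. $\blacksquare$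

## 9. Two-sided bounds and their sharpness: proof of Theorem 3

**Step 1: lower bound.** If it failed for some $c<d^{1-N}$, then for each $n$ there would be a normalized $f^{(n)}$ with $f_d^{(n)}\in K$ and $0\le\Lambda(f^{(n)})<c\log^+\rho_n-n$. Then $\rho_n\to\infty$ and $\liminf\Lambda(f^{(n)})/\log\rho_n\le c<d^{1-N}$, contradicting Proposition 10.

**Step 2: upper bound.** By (3), $\Lambda(f)=L(f)-L(f|_H)-\log d$. First, $L(f|_H)\ge\frac{N-1}2\log d\ge0$, because all Lyapunov exponents of $f|_H$ are $\ge\frac12\log d$ (Briend–Duval, *Exposants de Liapounoff et distribution des points périodiques d'un endomorphisme de $\mathbb{CP}^k$*, Acta Math. 182 (1999); trivial for $N=1$). So it remains to bound $L(f)$ above.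

The equilibrium measure $\mu_f$ is carried by $\{G_f=0\}$. Indeed it is a Monge–Ampère measure with continuous local potentials, so it does not charge $H$. By invariance, for $a>0$, $\mu_f(\{G_f>a\})=\mu_f(f^{-1}\{G_f>a\})=\mu_f(\{G_f>a/d\})$ (sets in $\mathbb C^N$); so $\mu_f(\{G_f>ad^k\})$ does not depend on $k\in\mathbb Z$. Letting $k\to\infty$ it is $0$, for every $a>0$. Since $G_f>0$ far out, by Lemma 6, $\{G_f=0\}\subset\{\|X\|\le R_0r\}$ with $r=\max(1,\rho(f))$. Thus $\mu_f$ has compact support in $\mathbb C^N$. Replacing the Fubini–Study metric by the Euclidean one changes $\log|\mathrm{Jac}f|$ there by $\psi\circ f-\psi$ with $\psi$ continuous, whose integral is $0$. So $L(f)=\int\log|\det Df|\,d\mu_f$. On the ball $\|X\|\le R_0r$,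
$$\|Df\|\le C\sum_{i=0}^{d-1}r^i\,r^{d-i-1}\le C'r^{d-1},$$
with constants depending on $K$. Hence $\log|\det Df|\le N(d-1)\log^+\rho(f)+A$ on $\operatorname{supp}\mu_f$, and the upper bound follows.

**Step 3: $N(d-1)$ is optimal.** Let $f=(x_1^d+b,\dots,x_N^d+b)$, $|b|\to\infty$. It is normalized because $f_{d-1}=0$, and $\rho=(\sqrt N|b|)^{1/d}$. The measure $\mu_f$ is the limit of the normalized counting measures on iterated preimages of a generic point; these preimages form product sets, so $\mu_f$ is the product of the equilibrium measures $\mu_b$ of $x^d+b$. Let $G_b$ be the Green function of $x^d+b$. Since $G_b$ is the logarithmic potential of $\mu_b$, $\int\log|x|\,d\mu_b=G_b(0)$, and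
$$L(f)=N\big(\log d+(d-1)G_b(0)\big).$$
On $H$ we have the power map, with $L=(N-1)\log d$. By (3), $\Lambda(f)=N(d-1)G_b(0)=N(d-1)\cdot\frac1dG_b(b)$. The size of $x^d+b$ is $|b|^{1/d}$, so (5) gives $G_b(b)=\log|b|+O(1)$. Hence $\Lambda(f)=N(d-1)\log\rho+O(1)$.

**Step 4: the lower exponent is sharp for $N=1$.** Let $f_s=x^{d-1}(x-s)$, $|s|\to\infty$. Then
$$f_s(X+\tfrac sd)-\tfrac sd=\big(X+\tfrac sd\big)^{d-1}\big(X+\tfrac sd-s\big)-\tfrac sd$$
has coefficients $c_is^i$ in degree $d-i$ (minus $s/d$ in degree $0$), where $(X+\frac1d)^{d-1}(X+\frac1d-1)=X^d+\sum c_iX^{d-i}$. Here $c_1=\frac{d-1}d+\frac1d-1=0$, so this conjugate is normalized, and $c_d\ne0$; thus its size is $\rho\sim\kappa|s|$ with $\kappa>0$. From $f_s'=x^{d-2}(dx-(d-1)s)$, the critical points of $f_s$ are $0$ (multiplicity $d-2$; fixed if $d\ge3$, so $G(0)=0$) and $c=\frac{d-1}ds$, with $f_s(c)=\kappa's^d$, $\kappa'\ne0$. The map $f_s$ itself has size $|s|$. As $|s|^d$ is much larger than $|s|$, (5) gives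
$$\Lambda=G_{f_s}(c)=\tfrac1dG_{f_s}(f_s(c))=\log|s|+O(1)=\log\rho+O(1).$$
So the exponent $d^{1-N}=1$ cannot be increased.

**Step 5: the lower exponent is sharp for $(N,d)=(2,2)$.** Let $f_s=(x^2+sy,\,y^2)$, $s>1$; it is normalized and $\rho=s$. Write $G=G_{f_s}$. Since $\det Df_s=4xy$, $\mu_C$ is the sum of $\frac1{2\pi}dd^c(G|_{\{x=0\}})$ and $\frac1{2\pi}dd^c(G|_{\{y=0\}})$. On $\{y=0\}$ we have $f_s(x,0)=(x^2,0)$ and $G=\log^+|x|$, with its mass on $|x|=1$, where $G=0$; this contributes $0$. Put $g(y)=G(0,y)$ and $\mu_g=\frac1{2\pi}dd^cg$ on $\{x=0\}$. Then $\Lambda(f_s)=\int g\,d\mu_g$. We compare $g$ with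
$$k(y)=\max\big(0,\tfrac12\log(s|y|),\log|y|\big).$$

*Upper bound for $g$.* Let $\Phi=\max(1,|x|,(s|y|)^{1/2},|y|)$. Then $|x^2+sy|\le2\Phi^2$, $(s|y|^2)^{1/2}\le s|y|\le\Phi^2$ and $|y|^2\le\Phi^2$. So $\Phi\circ f_s\le2\Phi^2$, hence $\Phi\circ f_s^n\le2^{2^n-1}\Phi^{2^n}$. As $\log^+\|X\|\le\log\Phi+\frac12\log2$, we get $G\le\log\Phi+\log2$, and on $\{x=0\}$, $g\le k+\log2$.

*Near infinity.* On $\{|x|\le\frac12|y|,\ |y|\ge4s\}$ we have $|x^2+sy|\le\frac14|y|^2+\frac14|y|^2=\frac12|y^2|$ and $|y^2|\ge4s$, so this region is forward invariant and $G=\log|y|$ there. Hence $g(y)=\log|y|$ for $|y|\ge4s$. Also $k(y)=\log|y|$ for $|y|\ge s$.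

*Energy comparison.* Let $\mu_k=\frac1{2\pi}dd^ck$. Then $\mu_g,\mu_k$ are compactly supported probability measures, and $g,k$ are their logarithmic potentials: the difference between $g$ (or $k$) and the potential is harmonic on $\mathbb C$ and tends to $0$ at infinity. The potentials are continuous, so by Fubini $\int g\,d\mu_k=\int k\,d\mu_g$, and
$$\int g\,d\mu_g-\int k\,d\mu_k=\int(g-k)\,d(\mu_g+\mu_k)\le2\log2 .$$
As a function of $\log|y|$, $k$ has slopes $0,\frac12,1$, changing at $|y|=1/s$ and $|y|=s$. So $\mu_k$ has mass $\frac12$ on $|y|=1/s$, where $k=0$, and mass $\frac12$ on $|y|=s$, where $k=\log s$. Therefore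
$$\Lambda(f_s)\le\tfrac12\log s+2\log2=\tfrac12\log\rho+2\log2,$$
and the exponent $d^{1-N}=\frac12$ cannot be increased. $\blacksquare$
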